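# Quasisymmetric graphs as images of the line under reduced quasiconformal maps

## Images of the real line: the theorem and its terms

**Theorem 1.** Let $\Gamma\subset\mathbb C$ be a quasisymmetric graph. Then $\Gamma=f(\mathbb R)$ for a reduced quasiconformal map $f:\mathbb C\to\mathbb C$ which is $C^\infty$ off $\mathbb R$, with a constant $k$ depending only on the control function of the projection $\Gamma\to\mathbb R$. Consequently the images of $\mathbb R$ under reduced quasiconformal maps $\mathbb C\to\mathbb C$ are precisely the quasisymmetric graphs and the vertical lines.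

The last sentence is the conjecture stated in Leonid V. Kovalev and Jani Onninen, "Quasisymmetric graphs and Zygmund functions", arXiv:1107.2435 (2011). Here is what the words mean.

**Definition (quasisymmetry).** Let $X,Y\subset\mathbb R^n$. An embedding $f:X\to Y$ is *quasisymmetric* if there is a homeomorphism $\eta:[0,\infty)\to[0,\infty)$ (the *control function*) such that for all distinct $a,b,x\in X$
$$|f(x)-f(a)|\le\eta(t)\,|f(x)-f(b)|,\qquad t=\frac{|x-a|}{|x-b|}.$$

Compositions and inverses of quasisymmetric maps are quasisymmetric. If $f$ is $\eta_1$- and $g$ is $\eta_2$-quasisymmetric, then $g\circ f$ is $\eta_2\circ\eta_1$-quasisymmetric, directly from the definition. For the inverse, put $s=|x-a|/|x-b|$ and $t=|f(x)-f(a)|/|f(x)-f(b)|$. Exchanging $a$ and $b$ in the definition gives $1/t\le\eta(1/s)$, that is, $s\le 1/\eta^{-1}(1/t)$, so $f^{-1}$ has control function $t\mapsto1/\eta^{-1}(1/t)$.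

**Definition (quasisymmetric graph).** A set $\Gamma\subset\mathbb C$ is a *quasisymmetric graph* if the orthogonal projection onto $\mathbb R$ is a quasisymmetric homeomorphism between $\Gamma$, with the metric of $\mathbb C$, and $\mathbb R$.

Thus $\Gamma=\{t+ig(t)\}$ with $g:\mathbb R\to\mathbb R$ continuous, and $G(t)=t+ig(t)$, being the inverse of the projection, is quasisymmetric. If $g$ is $L$-Lipschitz, then $|t-s|\le|G(t)-G(s)|\le\sqrt{1+L^2}\,|t-s|$, so the graph is quasisymmetric with $\eta(t)=\sqrt{1+L^2}\,t$ for $G$. The graph of $|t|^{1/2}$ is not quasisymmetric: with $x=h,\ a=0,\ b=-h$ the definition would give $\sqrt h\le|G(h)-G(0)|\le\eta(\tfrac12)\cdot2h$, which is false for small $h$. Cusps are forbidden; steep monotone pieces, as we shall see, are not.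

**Definition (reduced quasiconformal map).** A homeomorphism $f:\mathbb C\to\mathbb C$ of class $W^{1,2}_{\rm loc}$ is *reduced quasiconformal* if for some $0\le k<1$
$$|f_{\bar z}|\le k\operatorname{Re}f_z\qquad\text{a.e. in }\mathbb C.$$

Since $\operatorname{Re}f_z\le|f_z|$, such maps are quasiconformal; the word "reduced" replaces $|f_z|$ by its real part. The maps $icz+b$ with $c\in\mathbb R\setminus\{0\}$ are reduced quasiconformal and send $\mathbb R$ onto a vertical line. The paper of Kovalev and Onninen shows that every other reduced quasiconformal map sends $\mathbb R$ onto a quasisymmetric graph; a proof is included in the last section (Corollary 3). The task is therefore to start from $\Gamma$ and build $f$.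

## The symmetric part of the derivative

Write $f=U+iV$ and let $S$ be the symmetric part of $Df$, with eigenvalues $\lambda_1\ge\lambda_2$. From
$$f_z=\tfrac12\big(U_x+V_y+i(V_x-U_y)\big),\qquad f_{\bar z}=\tfrac12\big(U_x-V_y+i(V_x+U_y)\big)$$
one reads off
$$\operatorname{Re}f_z=\tfrac12(\lambda_1+\lambda_2),\qquad |f_{\bar z}|=\tfrac12(\lambda_1-\lambda_2).\tag{1}$$
Only $S$ matters. If $\lambda_2>0$ and $\lambda_1\le K_1\lambda_2$, then $|f_{\bar z}|\le k\operatorname{Re}f_z$ with $k=\frac{K_1-1}{K_1+1}$. Conversely, if $|f_{\bar z}|\le k\operatorname{Re}f_z$ with $k<1$ and $\operatorname{Re}f_z\ge0$, then $\lambda_1\ge0$ and $(1+k)\lambda_2\ge(1-k)\lambda_1\ge0$. For example, $z+\kappa\bar z$ with $|\kappa|<1$ has $f_z=1$, $f_{\bar z}=\kappa$, so it is reduced quasiconformal with $k=|\kappa|$.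

The derivative of $z\mapsto icz$, $c\in\mathbb R$, is antisymmetric, so subtracting $icz$ from $f$ changes neither $f_{\bar z}$ nor $\operatorname{Re}f_z$. This invariance will be used twice.

**Remark on $k=0$.** If $|f_{\bar z}|\le k\operatorname{Re}f_z$ with some $k>0$, then $\operatorname{Re}f_z\ge0$ a.e. If the inequality holds only with $k=0$, then $f$ is conformal, $f(z)=\alpha z+b$, and necessarily $\operatorname{Re}\alpha<0$ (otherwise every $k>0$ would do). Such maps violate $\operatorname{Re}f_z\ge0$ and are excluded in Theorem 2. They send $\mathbb R$ onto the non-vertical line $\alpha\mathbb R+b$, which is also the image of $\mathbb R$ under $-\alpha z+b$.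

## Three graphs by hand, and two conditions on a parametrization

**A Lipschitz graph.** Let $g$ be $L$-Lipschitz and try the shear $f(x+iy)=x+i(g(x)+\lambda y)$. Then
$$S=\begin{pmatrix}1&g'/2\\ g'/2&\lambda\end{pmatrix},\qquad\det S=\lambda-\tfrac14(g')^2 .$$
With $\lambda=1+L^2/4$ we get $\det S\ge1$ and $\operatorname{tr}S=1+\lambda$, so $\lambda_1/\lambda_2=\lambda_1^2/\det S\le(1+\lambda)^2$. This $f$ is a bi-Lipschitz homeomorphism, hence reduced quasiconformal, and $f(\mathbb R)=\Gamma$.

The shear stops working exactly when $|g'|$ is unbounded. For $g(t)=\operatorname{sgn}(t)\sqrt{|t|}$ we have $\det S<0$ near the line $x=0$ for every $\lambda$. The shear insists that the point $x\in\mathbb R$ go to the point of $\Gamma$ above $x$, and there is no reason to insist on this. We may choose any parametrization $u+iv$ of $\Gamma$ and ask whether it extends.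

Which parametrizations can extend? If $u+iv$ is the restriction to $\mathbb R$ of such an $f$, then $u+i(v-cx)$ is the restriction of $f-icz$. So a natural condition on $v$ should not see linear functions, and this suggests second differences. For $u,v:\mathbb R\to\mathbb R$ consider

* **(QS)** $u$ is an increasing homeomorphism of $\mathbb R$ and, for some $B\ge1$, $B^{-1}\le\dfrac{u(x+h)-u(x)}{u(x)-u(x-h)}\le B$ for all $x\in\mathbb R$, $h>0$;
* **(Z)** $v$ is continuous and, for some $Z\ge0$, $|v(x+h)-2v(x)+v(x-h)|\le Z\,(u(x+h)-u(x-h))$ for all $x\in\mathbb R$, $h>0$.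

**Theorem 2 (traces).** A map $F=u+iv:\mathbb R\to\mathbb C$ is the restriction of a reduced quasiconformal map $f$ with $\operatorname{Re}f_z\ge0$ a.e., not of the form $icz+b$, if and only if (QS) and (Z) hold for some constants. The constants $(B,Z)$ can be bounded in terms of $k$, and $k$ can be chosen in terms of $(B,Z)$.

**Corollary 3.** For $\Gamma\subset\mathbb C$ the following are quantitatively equivalent: (a) $\Gamma$ is a quasisymmetric graph; (b) $\Gamma=f(\mathbb R)$ with $f$ reduced quasiconformal, not of the form $icz+b$; (c) $\Gamma=(u+iv)(\mathbb R)$ with (QS) and (Z).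

Theorem 1 needs only two implications, and these carry the work: (c)$\Rightarrow$(b) is Proposition 4, and (a)$\Rightarrow$(c) is Proposition 5.

**The square root graph.** For $g(t)=\operatorname{sgn}(t)\sqrt{|t|}$ the parametrization $u(x)=x$, $v=g$ violates (Z): at $x=h$ the second difference is $(\sqrt2-2)\sqrt h$, which is not $O(h)$ as $h\to0$. Parametrize by height instead: $u(X)=X|X|$, $v(X)=X$. Then (Z) holds with $Z=0$. For (QS), by scaling it suffices to take $x\in\{0,1,-1\}$. At $x=0$ the ratio is $1$. At $x=1$ it is $\frac{2+h}{2-h}\in[1,3]$ for $h\le1$, and for $h\ge1$ it is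
$$\frac{h^2+2h}{h^2-2h+2}=1+\frac{4h-2}{h^2-2h+2}\in[1,5],$$
because $4(h^2-2h+2)-(4h-2)=4h^2-12h+10>0$. At $x=-1$ it is the reciprocal of the ratio at $x=1$, since $u$ is odd. So $B=5$ works.

**A lacunary series.** Let $g(x)=\sum_{m\ge1}3^{-m}\cos(3^mx)$, and take $u(x)=x$, $v=g$. The second difference of the $m$-th term is $2\cdot3^{-m}\cos(3^mx)(\cos(3^mh)-1)$, at most $3^{-m}\min(4,9^mh^2)$ in absolute value. The terms with $3^mh\le1$ sum to at most $\frac32h$, and those with $3^mh>1$ to at most $4\cdot\frac32h=6h$. So (QS) and (Z) hold, with $B=1$, $Z=\frac{15}4$.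

In the second example the right parameter was height, in the third it was $x$. A general quasisymmetric graph passes between the two behaviours from place to place and from scale to scale.

## Extending a pair that satisfies (QS) and (Z)

**Proposition 4.** If $u,v$ satisfy (QS) and (Z), there is a reduced quasiconformal $f:\mathbb C\to\mathbb C$, $C^\infty$ off $\mathbb R$, with $f|_{\mathbb R}=u+iv$ and $\operatorname{Re}f_z>0$ off $\mathbb R$, not of the form $icz+b$, whose constant $k$ depends only on $(B,Z)$.

The obvious extension of $iv$ averages $v$ over $[x-|y|,x+|y|]$ and puts the result in the imaginary part. For $v(t)=t$ this gives $ix$, whose derivative has symmetric part with off-diagonal entry $\frac12$. So a long linear piece of $v$ with large slope produces a large symmetric part, and (Z) says nothing about slopes. The cure is to extend $v(t)=t$ by $iz=-y+ix$, whose derivative is antisymmetric. This requires a real part as well.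

**Step 1: the two averaging operators.** *This step fixes the formulas.* Take an even $\psi\in C_c^\infty((-1,1))$ with $\psi\ge0$, $\int\psi=1$, $\psi>0$ on $[-\frac12,\frac12]$, and put $q=1/\int\sigma^2\psi\,d\sigma$. For $z=x+iy$ let
$$f_u(z)=\int\psi(\sigma)(1+i\sigma)\,u(x+\sigma y)\,d\sigma,\qquad f_v(z)=\int\psi(\sigma)(-q\sigma+i)\,v(x+\sigma y)\,d\sigma .$$
Both are continuous on $\mathbb C$, and since $\psi$ is even, $f_u=u$ and $f_v=iv$ on $\mathbb R$. For $v(t)=t$ one gets $f_v=-y+ix=iz$, as wanted.

If $w\in C_c^\infty((-1,1))$ and $h$ is continuous, then $\Phi(x,y)=\int w(\sigma)h(x+\sigma y)\,d\sigma=|y|^{-1}\int w(\frac{t-x}y)h(t)\,dt$ is $C^\infty$ for $y\ne0$. Differentiating under the second integral and substituting back gives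
$$\Phi_x=-\tfrac1y\int w'(\sigma)h(x+\sigma y)\,d\sigma,\qquad\Phi_y=-\tfrac1y\int(\sigma w)'(\sigma)h(x+\sigma y)\,d\sigma,\tag{2}$$
for either sign of $y$. Put $p(x,y)=\frac{u(x+|y|)-u(x-|y|)}{|y|}>0$ for $y\ne0$.

**Step 2: $Df_u$ is symmetric and comparable to $p$.** *This step produces the positivity.* Let $\lambda$ be the measure $\frac1yd_\sigma u(x+\sigma y)$ on $[-1,1]$. It is positive for both signs of $y$ and has total mass $p$. By (2) and integration by parts,
$$Df_u=\int\psi(\sigma)\begin{pmatrix}1\\ \sigma\end{pmatrix}\begin{pmatrix}1&\sigma\end{pmatrix}d\lambda(\sigma).$$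
This is symmetric, and $|Df_u|\le2\max\psi\cdot p$. Let $e=(e_1,e_2)$ be a unit vector. If $e_1e_2\ge0$ and $\sigma\in[\frac14,\frac12]$, then $|e_1+\sigma e_2|=|e_1|+\sigma|e_2|\ge\sigma(|e_1|+|e_2|)\ge\frac14$. If $e_1e_2<0$, the same bound holds for $\sigma\in[-\frac12,-\frac14]$. Split $[-1,1]$ into $8$ intervals of length $\frac14$. By (QS) neighbours have $\lambda$-masses comparable with constant $B$, and the largest mass is at least $p/8$, so each has mass at least $p/(8B^7)$. Hence
$$\langle Df_u\,e,e\rangle=\int\psi\,(e_1+\sigma e_2)^2d\lambda\ge c_3p,\qquad c_3=\frac{\min_{[-1/2,1/2]}\psi}{128\,B^7}.$$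

**Step 3: the symmetric part of $Df_v$ is $O(p)$.** *This step shows that $f_v$ does no uncontrolled damage.* By (2) the symmetric part $S^v$ of $Df_v$ has entries
$$S^v_{11}=\frac qy\int(\sigma\psi)'v(x+\sigma y)\,d\sigma,\qquad S^v_{22}=-\frac1y\int(\sigma\psi)'v(x+\sigma y)\,d\sigma,$$
$$2S^v_{12}=\frac1y\int(q\sigma^2\psi-\psi)'v(x+\sigma y)\,d\sigma .$$
The kernels are derivatives of compactly supported functions, so they annihilate constants. They annihilate $\sigma$ because $\int\sigma\psi=0$ and $\int(q\sigma^2\psi-\psi)=0$; this is where $q$ is chosen. So $v$ may be replaced by its difference from its affine interpolant at $x\pm|y|$, which is controlled as follows.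

*Claim.* On any $[a,b]$, $v$ differs from its affine interpolant at the endpoints by at most $\frac{Z(1+B)}2(u(b)-u(a))$. Let $v_m$ be the piecewise linear interpolant of $v$ on the subdivision of $[a,b]$ into $2^m$ equal intervals. On a level-$m$ interval $I$, $v_{m+1}-v_m$ is a tent with peak at the midpoint, so by (Z) it is at most $\frac Z2u(I)$ in absolute value, where $u(I)$ is the increment of $u$ over $I$. By (QS) a half of an interval carries at most the fraction $\theta=\frac B{1+B}$ of its $u$-increment, so $u(I)\le\theta^m(u(b)-u(a))$. Since $v_m\to v$, summing $\frac Z2\sum_m\theta^m=\frac{Z(1+B)}2$ gives the claim.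

Applying the claim on $[x-|y|,x+|y|]$, where $u$ increases by $|y|\,p$, we get $|S^v|\le C_4p$ with $C_4=C_4(B,Z)$.

**Step 4: combination.** *This step makes the total symmetric part positive without changing the boundary values.* The constant $C_4$ may exceed $c_3$, so we scale $v$ down and then undo the scaling. Choose $\varepsilon\in(0,1]$ with $\varepsilon C_4\le\frac12c_3$ and let $f_\varepsilon=f_u+\varepsilon f_v$. Off $\mathbb R$ its symmetric part satisfies $\frac12c_3p\le S\le C'p$ with $C'=2\max\psi+C_4$. Let $A=\operatorname{diag}(1,1/\varepsilon)$ and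
$$f(z)=Af_\varepsilon(Az).$$
On $\mathbb R$, $Az=z$ and $f_\varepsilon=u+i\varepsilon v$, so $f|_{\mathbb R}=u+iv$. Off $\mathbb R$, $Df(z)=A\,Df_\varepsilon(Az)\,A$, and since $A$ is symmetric, the symmetric part is $A\,S(Az)\,A$. Since $|e|\le|Ae|\le\varepsilon^{-1}|e|$, its eigenvalues lie between $\frac12c_3p(Az)$ and $C'\varepsilon^{-2}p(Az)$. Their ratio is at most $K_1=2C'/(c_3\varepsilon^2)$. By the matrix criterion, $\operatorname{Re}f_z>0$ and $|f_{\bar z}|\le k\operatorname{Re}f_z$ off $\mathbb R$ with $k=\frac{K_1-1}{K_1+1}<1$.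

**Step 5: injectivity.** *From positivity of $S$ we get that $f$ is a homeomorphism onto its image.* Let $a\ne b$. If $a,b\in\mathbb R$, then $u(a)\ne u(b)$. Otherwise the segment $[a,b]$ meets $\mathbb R$ in at most one point. The function $h(t)=\langle f(a+t(b-a)),b-a\rangle$ is continuous on $[0,1]$ and $h'>0$ except for at most one $t$, so $h(1)>h(0)$ and $f(a)\ne f(b)$. By invariance of domain, $f$ is a homeomorphism onto a domain, which is simply connected, being homeomorphic to $\mathbb C$.

**Step 6: Sobolev regularity.** *This step checks $f\in W^{1,2}_{\rm loc}$ across the line.* Off $\mathbb R$ the operator norm is $|Df|=|f_z|+|f_{\bar z}|$ and $J_f=|f_z|^2-|f_{\bar z}|^2$, so $|Df|^2\le KJ_f$ with $K=\frac{1+k}{1-k}$. As $f$ is smooth and injective there, $\int_{Q\setminus\mathbb R}|Df|^2\le K|f(Q)|<\infty$ for every closed square $Q$. On horizontal lines $y=\text{const}\neq0$, $f$ is smooth. On almost every vertical line $f$ is continuous, $C^1$ off one point, with locally integrable derivative, hence locally absolutely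 continuous. So $f\in W^{1,2}_{\rm loc}$.

**Step 7: onto.** *This step shows $f(\mathbb C)=\mathbb C$.* It is a textbook fact (Lehto–Virtanen) that no quasiconformal map sends $\mathbb C$ onto a disk; here is the argument in our situation. If $f(\mathbb C)\ne\mathbb C$, compose with a Riemann map onto the unit disk to get an injective continuous $\Phi$, smooth off $\mathbb R$, with $|D\Phi|^2\le KJ_\Phi$, so $\int_{\mathbb C\setminus\mathbb R}|D\Phi|^2\le K\pi$. Let $\ell(r)=\int_{|z|=r}|D\Phi|\,ds$. Cauchy–Schwarz gives $\ell(r)^2\le2\pi r\int_{|z|=r}|D\Phi|^2ds$, hence $\int_1^\infty\ell(r)^2\frac{dr}r\le2\pi^2K<\infty$, and therefore $\inf_{r\ge1}\ell(r)=0$. When $\ell(r)<\infty$, $\Phi$ is absolutely continuous on the circle $|z|=r$ (it is $C^1$ off two points, with integrable derivative), so the image of the circle has diameter at most $\ell(r)$. The boundary of the compact set $\Phi(\{|z|\le r\})$ is contained in this image, and a compact set has the same diameter as its boundary. Thus $\operatorname{diam}\Phi(\{|z|\le1\})\le\ell(r)$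 for all $r\ge1$, so the diameter is $0$, contradicting injectivity.

So $f$ is reduced quasiconformal. It is not of the form $icz+b$, since $\operatorname{Re}f=u$ is not constant on $\mathbb R$. $\square$

## The parameter "slope plus length", and where it diverges

**Proposition 5.** Let $\Gamma$ be a quasisymmetric graph. Then $\Gamma=(u+iv)(\mathbb R)$ with $u,v$ satisfying (QS) and (Z), with constants depending only on the control function of the projection.

Propositions 4 and 5 together give the first sentence of Theorem 1. The rest up to the converse is the proof of Proposition 5.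

Let $X=u^{-1}$ be the sought parameter as a function of $x$, and let $\nu=dX$. For an interval $I=[a,b]$ write $g(I)=g(b)-g(a)$. With $v=g\circ u$, condition (Z) reads: if $I,J$ are adjacent and $\nu(I)=\nu(J)$, then $|g(I)-g(J)|\le Z|I\cup J|$. This follows if in every window of length comparable to $\ell$ there is a number $\beta$ with $|g(I)-\beta\nu(I)|\le C\ell$ for all intervals $I$ in the window. Where $g$ is steep and monotone we want $\nu$ proportional to $|dg|$; where $g$ has increments $O(\ell)$ we may take $\beta=0$. Condition (QS) will follow from doubling of $\nu$.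

The sensible first choice is $\nu=|dg|+M\,dx$. It breaks down because $|dg|$ need not be a locally finite measure. Take the lacunary series $g=\sum_{m\ge1}3^{-m}\cos3^mx$; by Corollary 3, (c)$\Rightarrow$(a), its graph is quasisymmetric. Suppose it had finite variation $V$ on $[0,2\pi]$. Let
$$P_N(x)=\prod_{n=1}^N\Big(1+\frac i{\sqrt N}\sin3^nx\Big),\qquad|P_N|\le(1+\tfrac1N)^{N/2}\le\sqrt e .$$
Expand: $P_N=1+\frac i{\sqrt N}\sum_{n\le N}\sin3^nx+{}$products of at least two sines. The latter have frequencies $\sum\epsilon_n3^n$ with $\epsilon_n\in\{-1,0,1\}$ and at least two $\epsilon_n\ne0$. By uniqueness of such expansions these are never $\pm3^m$. So $\int_0^{2\pi}\sin(3^mx)P_N\,dx$ is $\frac{i\pi}{\sqrt N}$ for $m\le N$ and $0$ for $m>N$. Then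
$$\int_0^{2\pi}P_N\,dg=-\int_0^{2\pi}gP_N'\,dx=-\sum_m\int_0^{2\pi}\sin(3^mx)P_N\,dx=-i\pi\sqrt N,$$
so $\pi\sqrt N\le\sqrt e\,V$ for all $N$, a contradiction.

The next thought is to work at resolution $2^{-n}$: replace $|dg|+M\,dx$ by point masses $\Theta_{n,j}=|\text{averaged increment}|+M2^{-n}$ and let $n\to\infty$. In steep places refining conserves this mass, since all increments have one sign. In flat places cancellation makes the refined mass larger by a factor $1+\varepsilon$, and infinitely many such factors may diverge. So we divide the excess out, cell by cell, which attaches to each cell a density $r_{n,j}$. Now there is a price. In a steep window of slope about $\Theta_0$ we want $g(I)\approx\nu(I)/r$ with error $O(\ell)$, while $\nu(I)$ can be of size $r\Theta_0\ell$. So $r$ must be constant across the window up to a relative error $O(1/\Theta_0)$. Here is why this can be arranged. If $r$ is passed to finer levels by linear interpolation, its relative variation between neighbours halves at each steep level. To reach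 slope $\Theta_0$ after the last flat level takes about $\log_2\Theta_0$ levels, during which the variation falls to $O(1/\Theta_0)$. This is Lemma 7.

## Steep and flat cells

Let $G(t)=t+ig(t)$ be $\eta$-quasisymmetric. All constants $C,C_i,c_1,T,M$ below depend only on $\eta$. Taking $t=1$ and exchanging $a,b$ shows $\eta(1)\ge1$, and $\eta$ is increasing.

For $n,j\in\mathbb Z$ let $\ell_n=2^{-n}$, $x_{n,j}=j\ell_n$, $\phi_{n,j}(x)=\max(0,1-|x-x_{n,j}|/\ell_n)$ and
$$g_{n,j}=-\int g\,\phi_{n,j}'\,dx=\frac1{\ell_n}\int_0^{\ell_n}\big[g(x_{n,j}+\tau)-g(x_{n,j}+\tau-\ell_n)\big]d\tau,\qquad s_{n,j}=\frac{g_{n,j}}{\ell_n}.$$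
So $g_{n,j}$ is an averaged increment and $s_{n,j}$ an averaged slope. From $\phi_{n,j}=\frac12\phi_{n+1,2j-1}+\phi_{n+1,2j}+\frac12\phi_{n+1,2j+1}$ we get
$$g_{n,j}=\tfrac12g_{n+1,2j-1}+g_{n+1,2j}+\tfrac12g_{n+1,2j+1}.\tag{3}$$
Since $g_{K,i}$ is the average of $g$ over $[x_{K,i},x_{K,i+1}]$ minus its average over $[x_{K,i-1},x_{K,i}]$, telescoping gives
$$\sum_{i=p}^{p'}g_{K,i}=\text{average of }g\text{ over }[x_{K,p'},x_{K,p'+1}]\ -\ \text{average of }g\text{ over }[x_{K,p-1},x_{K,p}].\tag{4}$$

Let $Q_{n,j}=[x_{n,j}-6\ell_n,x_{n,j}+6\ell_n]$, $\omega_{n,j}=\operatorname{osc}_{Q_{n,j}}g$, and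
$$T=48\,\eta(24),\qquad c_1=\frac1{4\eta(24)}\le\frac14,\qquad C_0=\frac T{c_1}.$$
The cell $(n,j)$ is *steep* if $|s_{n,j}|\ge T$ and *flat* otherwise.

**Lemma 6.** Write $\ell=\ell_n$, $\omega=\omega_{n,j}$, $Q=Q_{n,j}$.

(i) If $\omega\ge T\ell$, there is a sign $\varsigma$ with $\varsigma(g(x')-g(x))\ge c_1\omega$ for all $x,x'\in Q$ with $x'-x\ge\ell/2$.

(ii) If $(n,j)$ is steep, then all $g_{n,j'}$ with $|j'-j|\le5$ and all $g_{n+1,i}$ with $|i-2j|\le1$ have the sign of $g_{n,j}$ and absolute values in $[c_1\omega,\omega]$. In particular $c_1|s_{n,j}|\le|s_{n,j'}|\le c_1^{-1}|s_{n,j}|$.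

(iii) If $(n,j)$ is flat, then $\omega\le C_0\ell$. Hence $|s_{m,i}|\le C_02^{m-n}$ whenever $m\ge n$ and $\operatorname{supp}\phi_{m,i}\subset Q$.

*Proof.* This is the only place where quasisymmetry of $G$ enters.

(i) Let $x,x'\in Q$, $|x'-x|\ge\ell/2$. For $y\in Q$ we have $|y-x|\le12\ell\le24|x'-x|$, so $|G(y)-G(x)|\le\eta(24)|G(x')-G(x)|$ (trivially if $y\in\{x,x'\}$). Take for $y$ two points where $g|_Q$ attains its maximum and minimum:
$$\omega\le2\eta(24)\,|G(x')-G(x)|\le2\eta(24)\big(|g(x')-g(x)|+12\ell\big).$$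
Since $\omega\ge T\ell$ means $12\ell\le\frac\omega{4\eta(24)}$, we get $|g(x')-g(x)|\ge\frac\omega{2\eta(24)}-12\ell\ge c_1\omega>0$. The set $\{(x,x')\in Q^2:x'-x\ge\ell/2\}$ is convex and $g(x')-g(x)$ is continuous and nonzero on it, so its sign is constant.

(ii) Each $g_{n,j'}$ and $g_{n+1,i}$ in question is an average of increments of $g$ over steps $\ell$ or $\ell/2$ inside $Q$, so it is at most $\omega$ in absolute value. In particular $\omega\ge|g_{n,j}|\ge T\ell$, so (i) applies to all these increments: they have one sign and absolute value at least $c_1\omega$. The slope comparison follows since $|g_{n,j}|$ and $|g_{n,j'}|$ both lie in $[c_1\omega,\omega]$.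

(iii) If $\omega\ge T\ell$, then (i) gives $c_1\omega\le|g_{n,j}|<T\ell$, so $\omega\le C_0\ell$. If $\omega<T\ell$, then $\omega\le C_0\ell$ as well. Finally $|g_{m,i}|\le\omega\le C_0\ell_n$ if $\operatorname{supp}\phi_{m,i}\subset Q$; divide by $\ell_m$. $\square$

## A mass cascade with slowly varying density

**Step 1: the excess factors.** *This step measures how far refinement is from conserving "slope plus length".* Let
$$M=8C_0,\qquad\Theta(s)=|s|+M,\qquad\Theta_{n,j}=\ell_n\Theta(s_{n,j})=|g_{n,j}|+M\ell_n,$$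
and define $\varepsilon_{n,j}$ by
$$\tfrac12\Theta_{n+1,2j-1}+\Theta_{n+1,2j}+\tfrac12\Theta_{n+1,2j+1}=(1+\varepsilon_{n,j})\Theta_{n,j}.\tag{5}$$
The length terms on the left add up to $2M\ell_{n+1}=M\ell_n$, so by (3) and the triangle inequality $\varepsilon_{n,j}\ge0$. If $(n,j)$ is steep, the three children have equal signs by Lemma 6(ii), so
$$\varepsilon_{n,j}=0\quad\text{if }(n,j)\text{ is steep}.\tag{6}$$
If it is flat, Lemma 6(iii) gives $|g_{n+1,i}|\le C_0\ell_n$ for the children, so the left side of (5) is at most $\Theta_{n,j}+2C_0\ell_n$, and $\varepsilon_{n,j}\le2C_0/M=\frac14$. Moreover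
$$\Theta(s_{n,j\pm1})\le c_1^{-1}\Theta(s_{n,j}).\tag{7}$$
For steep $(n,j)$ this is Lemma 6(ii). For flat $(n,j)$, Lemma 6(iii) with $m=n$ gives $\Theta(s_{n,j\pm1})\le C_0+M=\frac98M\le c_1^{-1}M\le c_1^{-1}\Theta(s_{n,j})$.

**Step 2: the cascade.** *This step defines the measure.* Fix $n_0\in\mathbb Z$. Set $r_{n_0,j}=1$ for all $j$ and, for $n\ge n_0$, with $\tilde r_{n,j}=r_{n,j}/(1+\varepsilon_{n,j})$,
$$r_{n+1,2j}=\tilde r_{n,j},\qquad r_{n+1,2j+1}=\tfrac12(\tilde r_{n,j}+\tilde r_{n,j+1}),\qquad c_{n,j}=r_{n,j}\Theta_{n,j},\qquad\nu_n=\sum_jc_{n,j}\,\delta_{x_{n,j}}.$$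
Let cell $(n,j)$ send mass $\tilde r_{n,j}\Theta_{n+1,2j}$ to $(n+1,2j)$ and $\frac12\tilde r_{n,j}\Theta_{n+1,2j\pm1}$ to $(n+1,2j\pm1)$. By (5) it sends out exactly $\tilde r_{n,j}(1+\varepsilon_{n,j})\Theta_{n,j}=c_{n,j}$. The masses received at $(n+1,2j)$ and at $(n+1,2j+1)$ are $\tilde r_{n,j}\Theta_{n+1,2j}$ and $\frac12(\tilde r_{n,j}+\tilde r_{n,j+1})\Theta_{n+1,2j+1}$, which are $c_{n+1,2j}$ and $c_{n+1,2j+1}$. So $\nu_{n+1}$ arises from $\nu_n$ by moving mass over distances at most $2^{-n-1}$.

**Step 3: the limit.** *This step shows that $\nu_n$ converges.* Since $\sum_{m=n+1}^{m'}2^{-m}<\ell_n$, all mass issued from $(n,j)$ stays, at all later levels, in $(x_{n,j}-\ell_n,x_{n,j}+\ell_n)$. Hence the $\nu_n$ are uniformly bounded on compact sets. For $h$ Lipschitz with compact support, $\int h\,d\nu_{n+1}-\int h\,d\nu_n=O_h(2^{-n})$, so $\int h\,d\nu_n$ converges. Such $h$ are uniformly dense among continuous functions supported in a slightly smaller compact set, so $\nu_n\to\nu$ vaguely, that is, $\int h\,d\nu_n\to\int h\,d\nu$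 for all continuous $h$ with compact support, for some locally finite measure $\nu$. Recall that then $\nu(U)\le\liminf\nu_n(U)$ for open $U$ and $\nu(F)\ge\limsup\nu_n(F)$ for compact $F$.

**Lemma 7.** Let $\rho_{n,j}=\frac{|r_{n,j+1}-r_{n,j}|}{\min(r_{n,j},r_{n,j+1})}$. Then $\rho_{n,j}\le\frac13$, and $\rho_{n,j}\le\dfrac{C_5}{\Theta(s)}$ for both $s=s_{n,j}$ and $s=s_{n,j+1}$, with $C_5=6C_0$.

*Proof.* Initially $\rho_{n_0,j}=0$. For $i\in\{2j,2j+1\}$ the values $r_{n+1,i},r_{n+1,i+1}$ lie between $\tilde r_{n,j}$ and $\tilde r_{n,j+1}$ and differ by $\frac12|\tilde r_{n,j+1}-\tilde r_{n,j}|$. The ratio of the larger of $\tilde r_{n,j},\tilde r_{n,j+1}$ to the smaller is at most $\frac54(1+\rho_{n,j})$. So $\rho_{n+1,i}\le\frac12\big(\frac54(1+\rho_{n,j})-1\big)$, and if $\rho_{n,j}\le\frac13$ this is at most $\frac12(\frac53-1)=\frac13$. The first bound follows by induction. If both $(n,j)$ and $(n,j+1)$ are steep, then $\tilde r=r$ there and $\rho_{n+1,i}\le\frac12\rho_{n,j}$.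

For the second bound fix $(m,i)$ and put $i_m=i$, $i_{k-1}=\lfloor i_k/2\rfloor$. If for all $n_0\le k<m$ both $(k,i_k)$ and $(k,i_k+1)$ are steep, then $\rho_{m,i}=0$. Otherwise let $k<m$ be the largest level at which one of them is flat. Then $\rho_{k+1,i_{k+1}}\le\frac13$, and afterwards $\rho$ is halved at each level, so $\rho_{m,i}\le\frac13\,2^{-(m-k-1)}$. The points $x_{m,i},x_{m,i+1}$ lie in $[x_{k,i_k},x_{k,i_k+1}]$, so the supports of $\phi_{m,i}$ and $\phi_{m,i+1}$ lie in the interval $Q$ of the flat cell. By Lemma 6(iii), $|s_{m,i}|,|s_{m,i+1}|\le C_02^{m-k}$, so the corresponding $\Theta$ are at most $C_02^{m-k}+8C_0\le9C_02^{m-k}$, and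
$$\rho_{m,i}\le\tfrac23\,2^{-(m-k)}\le\frac{6C_0}\Theta.\qquad\square$$

**Lemma 8 (doubling).** There is $C_D\ge1$ such that $\nu(\operatorname{int}J)\le C_D\,\nu(I)$ for adjacent compact intervals $I,J$ of equal length $d\le2^{-n_0}$. Moreover $\nu$ has no atoms, and $\nu(I)>0$ for every nondegenerate interval $I$.

*Proof.* Choose $n$ with $\ell_n\le d/4<2\ell_n$; then $n\ge n_0$. Some $x_{n,j}$ is within $\ell_n/2$ of the midpoint of $I$. As $\frac32\ell_n<\frac d2$, $[x_{n,j}-\ell_n,x_{n,j}+\ell_n]\subset I$, and this interval keeps all the mass issued from $(n,j)$. Hence $\nu(I)\ge\limsup_m\nu_m(I)\ge c_{n,j}$. Points of $J$ are within $\frac32d+\frac12\ell_n<2d<16\ell_n$ of $x_{n,j}$, so mass found in $\operatorname{int}J$ at a level $m\ge n$ was issued from cells $(n,i)$ with $|i-j|\le17$. Neighbouring $c_{n,i}$ have ratio at most $\frac43c_1^{-1}$, by $\rho\le\frac13$ and (7). So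
$$\nu(\operatorname{int}J)\le\liminf_m\nu_m(\operatorname{int}J)\le\sum_{|i-j|\le17}c_{n,i}\le C_D\,c_{n,j},\qquad C_D=35\Big(\frac4{3c_1}\Big)^{17}.$$
If $\nu(\{x\})=a>0$, apply this with $J=[x-d,x+d]$, $I=[x+d,x+3d]$, $d=4^{-l}$, $l$ large. The intervals $[x+4^{-l},x+3\cdot4^{-l}]$ are pairwise disjoint, lie in a bounded set, and each has mass at least $a/C_D$. This contradicts local finiteness. Finally, any nondegenerate interval contains some $[x_{n,j}-\ell_n,x_{n,j}+\ell_n]$ with $n\ge n_0$, which has mass at least $c_{n,j}>0$. $\square$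

## Comparing increments of $g$ with $\nu$

**Lemma 9.** For every $n\ge n_0$ and $j_0\in\mathbb Z$ there is $\beta\in\mathbb R$ such that for all compact intervals $I\subset[x_{n,j_0}-2\ell_n,x_{n,j_0}+2\ell_n]$
$$|g(I)-\beta\,\nu(I)|\le C_6\,\ell_n .$$

*Proof.* For degenerate $I$ the left side is $0$; assume $I$ nondegenerate.

**Step 1: reduction to a steep positive window.** *This step disposes of moderate slopes and records what steepness gives.* If $|s_{n,j_0}|<C_0$, then $\omega_{n,j_0}\le\frac{C_0}{c_1}\ell_n$, by Lemma 6(iii) if the cell is flat and by $c_1\omega_{n,j_0}\le|g_{n,j_0}|$ if it is steep. Then $\beta=0$ works. So let $|s_{n,j_0}|\ge C_0$. Replacing $g$ by $-g$ changes neither $\Theta$ nor $r$ nor $\nu$, so we may assume $s_{n,j_0}>0$. Since $C_0\ge T$ and $c_1C_0=T$, Lemma 6(ii) gives $s_{n,j}\ge T$ for $|j-j_0|\le5$. Put $r=r_{n,j_0}$, $\Theta_0=\Theta(s_{n,j_0})$. For $|j-j_0|\le2$,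
$$r_{n,j}\le2r,\qquad|r_{n,j}-r|\le\frac{4C_5}{c_1\Theta_0}\,r,\qquad\Theta_{n,j}\le c_1^{-1}\Theta_0\ell_n.\tag{8}$$
The first bound holds because $(\frac43)^2\le2$, and the third is Lemma 6(ii). For the second, Lemma 7 gives $|r_{n,j_0\pm1}-r|\le\frac{C_5}{\Theta_0}r$, and
$$|r_{n,j_0\pm2}-r_{n,j_0\pm1}|\le\frac{C_5}{\Theta(s_{n,j_0\pm1})}\,r_{n,j_0\pm1}\le\frac{C_5}{c_1\Theta_0}\cdot\frac43\,r,$$
using $\Theta_0\le c_1^{-1}\Theta(s_{n,j_0\pm1})$ from (7). Add, and note $1+\frac4{3c_1}\le\frac4{c_1}$.

**Step 2: path expansions.** *This step writes $\nu_K$ and $g$ at a fine level $K$ as sums over the same histories.* A path $\pi$ from $(n,j)$ to $(K,i)$ is a sequence $\pi_n=j,\dots,\pi_K=i$ with $\pi_{k+1}\in\{2\pi_k-1,2\pi_k,2\pi_k+1\}$. Its weight $W(\pi)$ is the product over its steps of $1$ if $\pi_{k+1}=2\pi_k$ and $\frac12$ otherwise. Iterating the refinement equation gives $\phi_{n,j}=\sum_i\big(\sum_\pi W(\pi)\big)\phi_{K,i}$. Evaluating at $x_{K,i}$, and integrating, we get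
$$\sum_{\pi:(n,j)\to(K,i)}W(\pi)=\phi_{n,j}(x_{K,i}),\qquad\sum_i\sum_{\pi:(n,j)\to(K,i)}W(\pi)\,\ell_K=\ell_n.\tag{9}$$
Consequently, for any family of path segments $\sigma$ from $(n,j)$, with end levels $k(\sigma)\le K$, none extending another,
$$\sum_\sigma W(\sigma)\,\ell_{k(\sigma)}\le\ell_n.\tag{10}$$
Indeed the continuations of $\sigma$ to level $K$ have total weight times $\ell_K$ equal to $W(\sigma)\ell_{k(\sigma)}$, and different segments have disjoint sets of continuations.

The definition of $r$ says that $r_{k+1,i}$ is the sum of $\tilde r_{k,a}$ over the parents $a$ of $i$, with weight $1$ or $\frac12$. By induction, and since $\sum_j\phi_{n,j}=1$,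
$$c_{K,i}=\sum_j\sum_{\pi:(n,j)\to(K,i)}r_{n,j}W(\pi)\,\Theta_{K,i}\prod_{k=n}^{K-1}(1+\varepsilon_{k,\pi_k})^{-1},\qquad g_{K,i}=\sum_j\sum_{\pi:(n,j)\to(K,i)}W(\pi)\,g_{K,i}.\tag{11}$$
Iterating (5), for every cell $(k,a)$ with $n\le k\le K$,
$$\sum_{\pi\text{ from }(k,a)\text{ to level }K}W(\pi)\,\Theta_{K,\pi_K}\prod_{l=k}^{K-1}(1+\varepsilon_{l,\pi_l})^{-1}=\Theta_{k,a}.\tag{12}$$

For $K>n$ we have $\nu_K(I)=\sum_{x_{K,i}\in I}c_{K,i}$. Set $g_K(I)=\sum_{x_{K,i}\in I}g_{K,i}$ and expand both by (11). Only roots $j$ with $|j-j_0|\le2$ occur, since we need $\phi_{n,j}(x_{K,i})>0$ with $x_{K,i}\in I$. These at most $5$ roots are steep, with $g_{n,j}>0$. Call a path *alive* if all cells $(k,\pi_k)$, $n\le k\le K-1$, are steep, and *dead* otherwise.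

**Step 3: alive paths.** *Along these, $\nu_K$ and $g_K$ are proportional up to small terms.* All the $\varepsilon$'s vanish by (6). By Lemma 6(ii) the sign passes from each steep cell to its children, so $g_{k,\pi_k}>0$ at all levels $k\le K$. The contribution of $\pi$ to $\nu_K(I)$ is $r_{n,j}W(\pi)(g_{K,i}+M\ell_K)$, and to $g_K(I)$ it is $W(\pi)g_{K,i}>0$. So the alive part of $|\nu_K(I)-r\,g_K(I)|$ is at most
$$\sum r_{n,j}MW(\pi)\ell_K+\sum|r_{n,j}-r|\,W(\pi)g_{K,i}\le10Mr\ell_n+\sum_{|j-j_0|\le2}|r_{n,j}-r|\,\Theta_{n,j}\le\Big(10M+\frac{20C_5}{c_1^2}\Big)r\ell_n .$$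
The first sum uses (9) and $r_{n,j}\le2r$. For the second, (12) with vanishing $\varepsilon$'s gives $\sum_{\rm alive}W(\pi)g_{K,\pi_K}\le\sum_{\rm alive}W(\pi)\Theta_{K,\pi_K}\le\Theta_{n,j}$ for paths from $(n,j)$. Then (8) is used; the large factor $\Theta_0$ in $\Theta_{n,j}$ cancels against the $1/\Theta_0$ won in Lemma 7.

**Step 4: dead paths, contribution to $\nu_K$.** *Mass that has entered a flat cell is small.* For a dead path let $\sigma$ be its initial segment ending at its first flat cell $(k,a)$, $k\le K-1$. The $\varepsilon$'s before level $k$ vanish, so by (12) all continuations of $\sigma$ carry total $\nu_K$-mass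
$$r_{n,j}W(\sigma)\Theta_{k,a}\le2r(T+M)\,W(\sigma)\ell_k .$$
The segments $\sigma$ do not extend one another. By (10), summing over $\sigma$ and over the roots gives at most $10(T+M)r\ell_n$.

**Step 5: dead paths, contribution to $g_K$.** *Here signs may cancel, and we must not take absolute values term by term.* All continuations of $\sigma$ to level $K$ are dead paths, so by (9) they contribute to $g_K(I)$ the quantity
$$W(\sigma)\sum_{x_{K,i}\in I}\phi_{k,a}(x_{K,i})\,g_{K,i}.$$
The relevant $i$ form a block $p\le i\le p'$ of consecutive integers with $|x_{K,i}-x_{k,a}|<\ell_k$ (if it is empty, there is nothing to do). By (4), sums of $g_{K,i}$ over subblocks are differences of averages of $g$ over subsets of $[x_{k,a}-2\ell_k,x_{k,a}+2\ell_k]\subset Q_{k,a}$, so they are at most $\omega_{k,a}\le C_0\ell_k$ in absolute value, as $(k,a)$ is flat. Let $\alpha_i=\phi_{k,a}(x_{K,i})\in[0,1]$, of total variation at most $2$, and let $P_i=\sum_{p\le i'\le i}g_{K,i'}$. Abel summation gives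
$$\Big|\sum_{i=p}^{p'}\alpha_ig_{K,i}\Big|=\Big|\alpha_{p'}P_{p'}-\sum_{i=p}^{p'-1}(\alpha_{i+1}-\alpha_i)P_i\Big|\le3C_0\ell_k .$$
By (10), summing over $\sigma$ and the roots, the contribution to $g_K(I)$ is at most $15C_0\ell_n$, so the contribution to $r\,g_K(I)$ is at most $15C_0\,r\ell_n$.

**Step 6: conclusion.** *This step collects the bounds and lets $K\to\infty$.* Steps 3–5 give $|\nu_K(I)-r\,g_K(I)|\le C_6\,r\ell_n$ for all $K>n$, with
$$C_6=\max\Big\{10M+\frac{20C_5}{c_1^2}+10(T+M)+15C_0,\ \frac{C_0}{c_1}\Big\}.$$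
As $K\to\infty$, $g_K(I)\to g(I)$ by (4) and continuity of $g$, and $\nu_K(I)\to\nu(I)$ since $\nu$ has no atoms. So $\beta=1/r$ works. $\square$

Since $g(I)\nu(J)-g(J)\nu(I)=(g(I)-\beta\nu(I))\nu(J)-(g(J)-\beta\nu(J))\nu(I)$, Lemma 9 implies, for compact intervals $I,J\subset[x_{n,j}-2\ell_n,x_{n,j}+2\ell_n]$ and $n\ge n_0$,
$$|g(I)\nu(J)-g(J)\nu(I)|\le C_6\,\ell_n\,(\nu(I)+\nu(J)).\tag{13}$$
The unknown $\beta$ is gone, and (13) is homogeneous in $\nu$.

## From the cascade to the parametrization

**Step 1: removing the starting level.** *The cascade controls only scales below $2^{-n_0}$; this step lets $n_0\to-\infty$.* Let $\nu^{(N)}$, $N\ge0$, be the measure above with $n_0=-N$, divided by its (positive) mass on $[0,1]$. Lemma 8, for $d\le2^N$, and (13), for $n\ge-N$, hold with constants independent of $N$. Since $\nu^{(N)}$ has no atoms and is doubling at $d=1$, $\nu^{(N)}([l,l+1])\le C_D^{|l|}$ for all $l\in\mathbb Z$. So a subsequence converges vaguely to a measure $\nu$ with $\nu([0,1])\ge1$. For adjacent compact $I,J$ of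 equal length, along the subsequence,
$$\nu(\operatorname{int}J)\le\liminf\nu^{(N)}(\operatorname{int}J)\le C_D\limsup\nu^{(N)}(I)\le C_D\,\nu(I).$$
As in Lemma 8, $\nu$ has no atoms. It is positive on nondegenerate intervals: if it vanished on one, doubling would make it vanish on the adjacent ones of equal length, and so on all of $\mathbb R$. Next, for all $l\ge0$, $\nu([2^l,2^{l+1}])\ge C_D^{-1}\nu([0,2^l])\ge C_D^{-1}\nu([0,1])$, so $\nu([0,\infty))=\infty$. In the same way $\nu([-2^{l+1},-2^l])\ge C_D^{-1}\nu([-1,0])>0$, so $\nu((-\infty,0])=\infty$. Since $\nu$ has no atoms, $\nu^{(N)}(I)\to\nu(I)$ for compact intervals, and (13) holds for $\nu$ and all $n\in\mathbb Z$.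

**Step 2: the parametrization.** *This step defines $u$ and $v$.* Let $X(t)=\nu([0,t])$ for $t\ge0$ and $X(t)=-\nu([t,0])$ for $t<0$. By Step 1, $X$ is an increasing homeomorphism of $\mathbb R$. Put $u=X^{-1}$, $v=g\circ u$. Then $(u+iv)(\mathbb R)=\Gamma$.

**Step 3: (QS).** *We show: if $I,J$ are adjacent and $\nu(I)=\nu(J)>0$, then $|J|\le2^{C_D+1}|I|$.* Suppose $|J|\ge2^m|I|$ with an integer $m\ge1$. Starting next to $I$, choose successive adjacent intervals $J_0,\dots,J_{m-1}\subset J$ of lengths $2^i|I|$; they fit, since the lengths add up to $(2^m-1)|I|$. The interval $J_i$ is adjacent to $I\cup J_0\cup\dots\cup J_{i-1}$ and has the same length, so $\nu(J_i)\ge C_D^{-1}\nu(I)$. Thus $mC_D^{-1}\nu(I)\le\nu(J)=\nu(I)$ and $m\le C_D$. Taking the largest such $m$ (if there is one) we get $|J|<2^{m+1}|I|\le2^{C_D+1}|I|$; otherwise $|J|<2|I|$. Applied to $[u(t-h),u(t)]$ and $[u(t),u(t+h)]$, in both orders, this is (QS).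

**Step 4: (Z).** *This step reads (Z) off from (13).* Let $I,J$ be adjacent, $I$ to the left, $\nu(I)=\nu(J)=h>0$, $L=|I\cup J|$. Choose $n$ with $\ell_n/2<L\le\ell_n$ and $j$ with $x_{n,j}$ within $\ell_n/2$ of the midpoint of $I\cup J$. Then $I\cup J\subset[x_{n,j}-\ell_n,x_{n,j}+\ell_n]$, and (13), divided by $h$, gives $|g(I)-g(J)|\le2C_6\ell_n\le4C_6L$. If $X_0$ is the $X$-value of the common endpoint, this reads
$$|v(X_0+h)-2v(X_0)+v(X_0-h)|\le4C_6\,(u(X_0+h)-u(X_0-h)).$$

All constants depend only on $\eta$, hence only on the control function of the projection. This proves Proposition 5, and with Proposition 4 the first sentence of Theorem 1. The second sentence follows from it, the maps $icz+b$, and the implication (b)$\Rightarrow$(a) of Corollary 3. $\square$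

## The converse: monotone maps and the family $f-icz$

*Proof of Theorem 2.* The "if" part, with $k$ chosen in terms of $(B,Z)$, is Proposition 4. For "only if", let $f$ be reduced quasiconformal with constant $k$ and $\operatorname{Re}f_z\ge0$ a.e., not of the form $icz+b$, and let $F=u+iv=f|_{\mathbb R}$. For $c\in\mathbb R$ let $f_c(z)=f(z)-icz$; on $\mathbb R$, $f_c(x)=u(x)+i(v(x)-cx)$.

**Step 1: every $f_c$ is monotone and quasiregular.** *This step collects what injectivity will be deduced from.* By (1) the symmetric part of $Df$ is positive semidefinite a.e. The derivative of a mollification of $f$ is the mollified derivative, so its symmetric part is positive semidefinite too, and integrating along segments shows that mollifications are monotone. Passing to the limit, $\langle f(a)-f(b),a-b\rangle\ge0$ for all $a,b$. As $\langle i\zeta,\zeta\rangle=0$, each $f_c$ is monotone. It is continuous, in $W^{1,2}_{\rm loc}$, and satisfies $|(f_c)_{\bar z}|\le k\operatorname{Re}(f_c)_z$. It is nonconstant, for otherwise $f=icz+b$,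 with $c\ne0$ because $f$ is injective. So $f_c$ is a nonconstant quasiregular map, hence discrete and open by Stoilow factorization.

**Step 2: every $f_c$ is a quasisymmetric homeomorphism of $\mathbb C$, with uniform control.** *The uniformity in $c$ is what makes the next step work.* Point preimages of a continuous monotone map are convex, because
$$f_c(x)=w\iff\langle f_c(y)-w,y-x\rangle\ge0\ \text{ for all }y,$$
and for each $y$ the right side describes a closed half-plane of points $x$, or the whole plane. Here "$\Rightarrow$" is monotonicity. For "$\Leftarrow$" take $y=x+t\zeta$, divide by $t$ and let $t\downarrow0$: $\langle f_c(x)-w,\zeta\rangle\ge0$ for every $\zeta$, so $f_c(x)=w$. A set that is convex and discrete has at most one point, so $f_c$ is injective. Hence $f_c$ is $K$-quasiconformal with $K=\frac{1+k}{1-k}$, and it is onto $\mathbb C$ by the fact recalled in Step 7 of Proposition 4. Consequently every $f_c$ is $\eta_K$-quasisymmetric with $\eta_K$ depending only on $K$ (Gehring, Väisälä; see Astala–Iwaniec–Martin,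 *Elliptic PDEs and Quasiconformal Mappings in the Plane*, Ch. 3).

**Step 3: (QS) and (Z).** *Choosing $c$ turns a chord of the image horizontal, so that its length is an increment of $u$.*

First, $u$ is nondecreasing by monotonicity of $f$. For real $a\ne b$ choose $c=\frac{v(a)-v(b)}{a-b}$; then $u(a)-u(b)=f_c(a)-f_c(b)\ne0$. So $u$ is strictly increasing.

For (QS) choose $c$ so that $f_c(x)-f_c(x-h)$ is real. Then
$$u(x+h)-u(x)\le|f_c(x+h)-f_c(x)|\le\eta_K(1)\,|f_c(x)-f_c(x-h)|=\eta_K(1)\,(u(x)-u(x-h)),$$
and the reverse inequality is symmetric. Hence $u(2^{l+1})-u(2^l)\ge\eta_K(1)^{-1}(u(2^l)-u(0))\ge\eta_K(1)^{-1}(u(1)-u(0))$ for $l\ge0$, and similarly on the left. So $u(\pm\infty)=\pm\infty$, and $u$ is a homeomorphism of $\mathbb R$.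

For (Z) choose $c$ so that $f_c(x+h)-f_c(x-h)$ is real. Since $cx$ is affine, the second difference of $v$ is the imaginary part of that of $f_c$, and
$$|v(x+h)-2v(x)+v(x-h)|\le|f_c(x+h)-f_c(x)|+|f_c(x)-f_c(x-h)|\le2\eta_K(\tfrac12)\,|f_c(x+h)-f_c(x-h)|.$$
The right side equals $2\eta_K(\frac12)\,(u(x+h)-u(x-h))$. The constants depend only on $k$. $\square$

*Proof of Corollary 3.* (a)$\Rightarrow$(c) is Proposition 5 and (c)$\Rightarrow$(b) is Proposition 4. For (b)$\Rightarrow$(a): if $f$ does not satisfy $\operatorname{Re}f_z\ge0$ a.e., then by the remark on $k=0$ we have $f(z)=\alpha z+b$ with $\operatorname{Re}\alpha<0$. We replace $f$ by $-\alpha z+b$, which has the same image of $\mathbb R$ and $k=0$. So let $\operatorname{Re}f_z\ge0$ a.e. By Step 2 above with $c=0$, $F=f|_{\mathbb R}$ is an $\eta_K$-quasisymmetric homeomorphism onto $\Gamma$, and by Step 3, $u=\operatorname{Re}F$ satisfies (QS) with $B=\eta_K(1)$.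

By Beurling–Ahlfors and Tukia–Väisälä, (QS) is quantitatively equivalent to quasisymmetry of $u$. The direction needed is short. By (QS), doubling an interval $[x,x+s]$ or $[x-s,x]$ away from $x$ multiplies its $u$-increment by at most $1+B$, halving it towards $x$ multiplies the increment by at most $\frac B{1+B}$, and switching sides costs a factor $B$. So $|u(x)-u(a)|\le\eta(t)|u(x)-u(b)|$ for $t=\frac{|x-a|}{|x-b|}$, with
$$\eta(t)=B(1+B)\max(t^{\alpha},t^{\beta}),\qquad\alpha=\log_2\frac{1+B}B,\quad\beta=\log_2(1+B).$$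
For $t\ge1$ double $\lceil\log_2t\rceil$ times, and for $t<1$ halve $\lfloor\log_2\frac1t\rfloor$ times.

The projection $\Gamma\to\mathbb R$ sends $F(x)$ to $u(x)$, so it equals $u\circ F^{-1}$. As a composition of quasisymmetric homeomorphisms it is a quasisymmetric homeomorphism, with control depending only on $k$. $\square$
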